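\title{Algebraic lattices as monoidal intervals of clones on infinite sets}

\begin{abstract}
Let $X$ be an infinite set of cardinality $\kappa$. The clones on $X$ with a prescribed monoid of unary operations form an interval of the clone lattice, called a monoidal interval, and every such interval is an algebraic lattice with at most $2^\kappa$ compact elements. We prove the converse: every algebraic lattice with at most $2^\kappa$ compact elements is isomorphic to a monoidal interval on $X$. This answers a question of Pinsker. The order and the joins of the compact elements are encoded in a confluent string rewriting system, whose words act on locally constant functions on the Cantor space.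
\end{abstract}

\section{Monoidal intervals}\label{sec:intro}

Let $X$ be an infinite set of cardinality $\kappa$. For $n\ge1$ let $\mathcal O^{(n)}$ be the set of all maps $X^n\to X$, and let $\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$. For $f\in\mathcal O^{(n)}$ and $h_1,\dots,h_n\in\mathcal O^{(m)}$, the composite $f(h_1,\dots,h_n)\in\mathcal O^{(m)}$ sends $\bar x$ to $f(h_1(\bar x),\dots,h_n(\bar x))$. A \emph{clone} on $X$ is a set $\mathcal C\subseteq\mathcal O$ that is closed under composition and contains the projections $\pi^n_k(x_1,\dots,x_n)=x_k$ for $1\le k\le n$. Intersections of clones are clones, so every $H\subseteq\mathcal O$ generates a clone $\langle H\rangle$. Ordered by inclusion, the clones form a complete algebraic lattice $\operatorname{Cl}(X)$, whose compact elements are the finitely generated clones.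

The unary part $\mathcal C\cap\mathcal O^{(1)}$ of a clone is a submonoid of the monoid $\mathcal O^{(1)}$, and one may sort the clones by this invariant. For a submonoid $\mathcal G$ of $\mathcal O^{(1)}$ let $\mathcal I_{\mathcal G}$ be the set of clones $\mathcal C$ with $\mathcal C\cap\mathcal O^{(1)}=\mathcal G$. This set is an interval of $\operatorname{Cl}(X)$, called a \emph{monoidal interval}. Its smallest element $\langle\mathcal G\rangle$ consists of the operations $g(x_k)$ with $g\in\mathcal G$, and its largest element is
\[
\operatorname{Pol}(\mathcal G)=\{f\in\mathcal O: f(g_1,\dots,g_n)\in\mathcal G\text{ for all }g_1,\dots,g_n\in\mathcal G\},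
\]
where $n$ is the arity of $f$; see Proposition~\ref{prop:upper}. Thus $\mathcal I_{\mathcal G}$ measures the freedom that is left in higher arities once the unary operations are fixed. For $\mathcal G=\{\mathrm{id}\}$ it reaches from the clone of projections to the clone of all $f$ with $f(x,\dots,x)=x$; for $\mathcal G=\mathcal O^{(1)}$ its largest element is $\mathcal O$.

Which lattices occur? The following facts are known. Every monoidal interval is an algebraic lattice with at most $2^\kappa$ compact elements. If $P$ is a partial order with a smallest element and $|P|\le2^\kappa$, then the lattice of all downward closed subsets of $P$, the empty set included, is isomorphic to a monoidal interval; in particular, so is the power set of any $\lambda\le\kappa$ with a new smallest element added. For every chain $\mathcal L$ with $|\mathcal L|\le2^\kappa$ that is a complete algebraic lattice, the chain $1+\mathcal L$ obtained by adding a new smallest element is a monoidal interval. Finally, there is a nonmodular monoidal interval. Pinsker~\cite{Pinsker} asked: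

\begin{quote}
If $\mathcal L$ is any algebraic lattice with at most $2^\kappa$ compact elements, is there a monoidal interval of $\operatorname{Cl}(X)$ isomorphic to $\mathcal L$?
\end{quote}

The nonmodular example shows that neither the distributive nor the modular law holds in all monoidal intervals, which suggests a positive answer. On the other hand, the lattices of downward closed sets and the chains listed above are distributive and have a single atom below all other nonzero elements, so these results do not cover the four-element Boolean lattice. Among downward closed sets the join is the union, whereas in a general lattice a compact element can lie below $a\vee b$ without lying below $a$ or $b$. A positive answer has to produce such joins inside a clone. We show that this can always be done, and that no new smallest element has to be added.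

\begin{theorem}\label{thm:main}
Let $X$ be infinite, $|X|=\kappa$, and let $\mathcal L$ be an algebraic lattice with at most $2^\kappa$ compact elements. There is a submonoid $\mathcal G$ of $\mathcal O^{(1)}$ with $\mathcal I_{\mathcal G}\cong\mathcal L$. Moreover, $\mathcal G$ can be chosen so that the compact elements of $\mathcal I_{\mathcal G}$ are exactly $\langle\mathcal G\rangle$ and the clones $\langle\mathcal G\cup\{f\}\rangle$ for $f$ in a certain set of binary operations.
\end{theorem}

Together with the known converse, reproved as Proposition~\ref{prop:upper}, this gives a characterization.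

\begin{corollary}\label{cor:main}
Up to isomorphism, the monoidal intervals of $\operatorname{Cl}(X)$ are exactly the algebraic lattices with at most $2^\kappa$ compact elements.
\end{corollary}

\section{Algebraic lattices and the upper bound}\label{sec:lattices}

An element $a$ of a complete lattice is \emph{compact} if $a\le\bigvee S$ implies $a\le\bigvee S_0$ for some finite $S_0\subseteq S$. A complete lattice is \emph{algebraic} if every element is a join of compact elements. The smallest element $0$ is compact, and the join of two compact elements is compact. For an algebraic lattice $\mathcal L$ let $W$ be the set of its nonzero compact elements; it is closed under binary joins, and it is empty if $\mathcal L$ has one element. An \emph{ideal} of $W$ is a subset $J\subseteq W$ that is downward closed in $W$ and closed under binary joins. The empty set is an ideal.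

\begin{lemma}\label{lem:ideals}
The map $x\mapsto\{w\in W:w\le x\}$ is an isomorphism from $\mathcal L$ onto the set of ideals of $W$ ordered by inclusion. The compact elements of $\mathcal L$ correspond to $\emptyset$ and to the principal ideals $\{v\in W:v\le w\}$ with $w\in W$.
\end{lemma}

\begin{proof}
The map and the map $J\mapsto\bigvee J$ preserve order. Since $\mathcal L$ is algebraic, $\bigvee\{w\in W:w\le x\}=x$. If $J$ is an ideal and $w\in W$ satisfies $w\le\bigvee J$, then $w\le\bigvee J_0$ for a finite $J_0\subseteq J$, which is nonempty because $w\ne0$; so $\bigvee J_0\in J$ and $w\in J$. Hence the two maps are mutually inverse. The last sentence lists the images of $0$ and of the elements of $W$.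
\end{proof}

This lemma is the only place where we use that $\mathcal L$ is algebraic.

\begin{proposition}\label{prop:upper}
Let $\mathcal G$ be a submonoid of $\mathcal O^{(1)}$. Then $\operatorname{Pol}(\mathcal G)$ is a clone, and $\mathcal I_{\mathcal G}$ is the set of clones $\mathcal E$ with $\mathcal G\subseteq\mathcal E\subseteq\operatorname{Pol}(\mathcal G)$. It is an algebraic lattice with at most $2^\kappa$ compact elements.
\end{proposition}

\begin{proof}
Projections lie in $\operatorname{Pol}(\mathcal G)$, and if $f,h_1,\dots,h_n$ do, then for $\bar g\in\mathcal G^m$ the operation $f(h_1,\dots,h_n)(\bar g)=f(h_1(\bar g),\dots,h_n(\bar g))$ lies in $\mathcal G$. The unary part of $\operatorname{Pol}(\mathcal G)$ contains $\mathcal G$ because $\mathcal G$ is closed under composition, and it is contained in $\mathcal G$ because $\mathrm{id}\in\mathcal G$. So every clone between $\mathcal G$ and $\operatorname{Pol}(\mathcal G)$ has unary part $\mathcal G$. Conversely, if $\mathcal E$ has unary part $\mathcal G$ and $f\in\mathcal E$, then each $f(g_1,\dots,g_n)$ is a unary member of $\mathcal E$, so $f\in\operatorname{Pol}(\mathcal G)$.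

The set $\mathcal I_{\mathcal G}$ has a largest element and is closed under nonempty intersections, so it is a complete lattice. It is also closed under unions of nonempty directed families, since a composition involves finitely many operations. Hence the join of a family is the union of the joins of its finite subfamilies, and so $\langle\mathcal G\cup H\rangle$ is compact for every finite $H\subseteq\operatorname{Pol}(\mathcal G)$. Every $\mathcal E\in\mathcal I_{\mathcal G}$ is the join of the clones $\langle\mathcal G\cup H\rangle$ with $H\subseteq\mathcal E$ finite, and if $\mathcal E$ is compact it is the join of finitely many of them, hence of this form itself. There are at most $|\mathcal O|=\kappa^\kappa=2^\kappa$ finite sets $H$.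
\end{proof}

\section{The idea, for the four-element Boolean lattice}\label{sec:idea}

Nothing in this section is used later. Let $\mathcal L=\{0,a,b,w\}$ with $a,b$ incomparable and $w=a\vee b$. Then $W=\{a,b,w\}$, and the ideals are $\emptyset$, $\{a\}$, $\{b\}$ and $W$; the downward closed set $\{a,b\}$ is not an ideal. We look for a monoid $\mathcal G$ and binary operations $f_a,f_b,f_w$ such that, over $\mathcal G$, the operations $f_a$ and $f_b$ together generate $f_w$, the operation $f_w$ generates both of them, and neither of $f_a,f_b$ alone generates another of the three.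

Let $S$ be the monoid with generators $(v,c)$ for $v\in W$, $c\in\mathbb N$, and $p,q,p',q',p'',q''$, and with the relations
\begin{equation}\label{eq:toy}
p\,(a,c)(b,c)\,q=(w,c),\qquad p'(w,c)\,q'=(a,c),\qquad p''(w,c)\,q''=(b,c)\qquad(c\in\mathbb N).
\end{equation}
Call $c$ the \emph{color} of $(v,c)$. Suppose that $S$ acts on $X$ and that $\chi\colon X\to\mathbb N$ satisfies $\chi(s\cdot x)=\chi(x)$. Put
\[
f_v(x_1,x_2)=(v,\chi(x_1))\cdot x_2 ,
\]
so that $f_v$ reads a color from $x_1$ and moves $x_2$. Let $\mathcal G$ be generated by the translations $x\mapsto s\cdot x$ and the diagonals $x\mapsto f_v(x,x)$, which lie in every clone containing $f_v$. With $c=\chi(x_1)$ we have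
\[
p\cdot f_a\bigl(x_1,f_b(x_1,q\cdot x_2)\bigr)=p\,(a,c)(b,c)\,q\cdot x_2=(w,c)\cdot x_2=f_w(x_1,x_2),
\]
and in the same way $p'\cdot f_w(x_1,q'\cdot x_2)=f_a(x_1,x_2)$ and $p''\cdot f_w(x_1,q''\cdot x_2)=f_b(x_1,x_2)$. This gives the required generations.

Now consider what $f_a$ alone generates. By invariance of $\chi$, if $h_1=u_1\cdot x_{j_1}$ and $h_2=u_2\cdot x_{j_2}$, then $f_v(h_1,h_2)=(v,\chi(x_{j_1}))\,u_2\cdot x_{j_2}$. So a binary composite that moves $x_2$ is given by a word whose colors are numbers or the formal colors $\mathsf x$ and $\mathsf y$, standing for $\chi(x_1)$ and $\chi(x_2)$. A translation adds letters with numerical colors or none, a diagonal adds a letter $(v,\mathsf y)$, and $f_a$ adds $(a,\mathsf x)$ or $(a,\mathsf y)$. Hence in $\langle\mathcal G\cup\{f_a\}\rangle$ the color $\mathsf x$ occurs only in letters $(a,\mathsf x)$: the words $p\,(a,\mathsf x)(b,5)\,q$ and $p\,(a,\mathsf x)(b,\mathsf y)\,q$ are available, but $p\,(a,\mathsf x)(b,\mathsf x)\,q$ is not. Read \eqref{eq:toy} as rewriting rules from left to right, also for formal colors. A rule with $c=\mathsf x$ needs $(b,\mathsf x)$ or $(w,\mathsf x)$ on its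 left side, so it never applies, and a rule with $c\ne\mathsf x$ creates no letter of color $\mathsf x$. So no available word reduces to $(w,\mathsf x)$ or $(b,\mathsf x)$. If words have unique normal forms, and if an operation determines the normal form of its word, it follows that $f_w,f_b\notin\langle\mathcal G\cup\{f_a\}\rangle$.

Three difficulties remain.

\emph{Further clones.} The operation given by the word $(b,\mathsf x)(a,\mathsf x)$ lies in $\langle\mathcal G\cup\{f_w\}\rangle$, and the clone that it generates over $\mathcal G$ has to be one of the four intended ones. But in the words built from it $(a,\mathsf x)$ is always preceded by $(b,\mathsf x)$, so no rule with $c=\mathsf x$ applies. We therefore add a pair of letters $p,q$ for \emph{every} word $t$ with formal color $\mathsf x$ and every $v$ below the join of the elements that carry this color in $t$. The new letters form new words, which require new letters, and so on. Section~\ref{sec:rewriting} carries out this recursion and shows that normal forms stay unique.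

\emph{The top of the interval.} The clone $\operatorname{Pol}(\mathcal G)$ is dictated by $\mathcal G$ and must contain nothing but the operations given by words. We arrange that $\mathcal G$ contains maps $r_1,\dots,r_n$ for which $x\mapsto(r_1(x),\dots,r_n(x))$ maps $X$ onto $X^n$. Then an $n$-ary $f\in\operatorname{Pol}(\mathcal G)$ can be read off from $f(r_1,\dots,r_n)\in\mathcal G$. To this end $X$ will be a set of functions on the Cantor space, which is the disjoint union of $n$ copies of itself (Section~\ref{sec:clone}).

\emph{Size.} There may be $2^\kappa$ elements in $W$ but only $\kappa$ points to act on. We view the elements of $W$ as subsets of $\kappa$ and let words act through the traces of these subsets on finite sets $F\subseteq\kappa$. Taking traces loses the order of $W$, so the rewriting system is built over an arbitrary set $A$ without order, and the order enters only through the choice of the letters that operations may use.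

\section{A rewriting system with colored letters}\label{sec:rewriting}

\subsection{String rewriting}
Let $\Sigma^*$ be the monoid of words over an alphabet $\Sigma$, with empty word $\varepsilon$ and length $|u|$. A \emph{factor} of a word is a block of consecutive letters. A \emph{rewriting system} is a set of rules $\ell\to r$ with $\ell,r\in\Sigma^*$. We write $u'\ell u''\to u'ru''$ for one step and $\to^*$ for finitely many steps, possibly none. A word is \emph{irreducible} if no left side is a factor of it. The system is \emph{terminating} if there is no infinite sequence of steps, \emph{confluent} if $u\to^*v_1$ and $u\to^*v_2$ imply that $v_1$ and $v_2$ reduce to a common word, and \emph{locally confluent} if this holds whenever $u\to v_1$ and $u\to v_2$. Newman's lemma states that a terminating, locally confluent system is confluent. In a terminating confluent system each $u$ reduces to exactly one irreducible word $\operatorname{nf}(u)$. Write $u\equiv v$ for $\operatorname{nf}(u)=\operatorname{nf}(v)$. This is a congruence on $\Sigma^*$: if $u\equiv v$, then $u'uu''$ and $u'vu''$ both reduce to $u'\operatorname{nf}(u)u''$.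

\subsection{The construction}
Let $\mathbb N=\{0,1,2,\dots\}$. Fix a countable set $Y$ with a distinguished element $\mathsf x$; it is specified in Section~\ref{sec:clone}. The set of \emph{colors} is $Q=\mathbb N\sqcup Y$; those in $\mathbb N$ are \emph{numerical}, those in $Y$ are \emph{variable}. Let $A$ be any set, and put
\[
\Sigma_0=\{e\}\cup(A\times Q),\qquad R_0=\emptyset .
\]
The letter $(a,c)$ has color $c$; all other letters, including those added below, have no color. For a map $\gamma\colon Q\to Q$ and a word $u$, the \emph{recoloring} $u[\gamma]$ arises by replacing each letter $(a,c)$ by $(a,\gamma(c))$ and keeping the other letters. A partial map $\gamma$ is extended by the identity, and $t[c]$ abbreviates $t[\mathsf x\mapsto c]$.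

Suppose $(\Sigma_n,R_n)$ is defined and $R_n$ is terminating and confluent, with normal form $\operatorname{nf}_n$. Let $T_n$ be the set of $R_n$-irreducible words over $\Sigma_n$ whose set of variable colors is exactly $\{\mathsf x\}$; these are the \emph{templates}. Put
\begin{gather*}
\Sigma_{n+1}=\Sigma_0\cup\{p_\rho,q_\rho:\rho\in T_n\times A\},\\
R_{n+1}=\bigl\{\,p_\rho\operatorname{nf}_n(t[c])\,q_\rho\to(a,c)\ :\ \rho=(t,a)\in T_n\times A,\ c\in Q\,\bigr\},
\end{gather*}
where the symbols $p_\rho,q_\rho$ are pairwise distinct, lie outside $\Sigma_0$, and depend only on the pair $\rho$, not on $n$. Every right side is a single letter, so nonempty words reduce to nonempty words. Templates are nonempty, hence left sides have length at least $3$. So every step shortens the word, every $R_n$ terminates, and normal forms are never longer than the word. Only confluence has to be proved for the recursion to go on.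

\begin{example}\label{ex:nf}
Let $a,b,w\in A$ and $\rho=((a,\mathsf x)(b,\mathsf x),w)\in T_0\times A$. The rules for $\rho$ are $p_\rho(a,c)(b,c)q_\rho\to(w,c)$, as in \eqref{eq:toy}. The word $t=p_\rho(a,5)(b,\mathsf x)q_\rho$ lies in $T_1$, but $t[5]\to(w,5)$. So a template can become reducible when its color is specialized. Without the normal form in the definition of $R_{n+1}$, the word $p_\tau\,t[5]\,q_\tau$ with $\tau=(t,a)$ would reduce to the two irreducible words $(a,5)$ and $p_\tau(w,5)q_\tau$. With the normal form, the danger is that $t[c]$ and $t[d]$ might have the same normal form for $c\ne d$, so that one left side would have two right sides. Lemma~\ref{lem:confluent}(b) excludes this.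
\end{example}

\begin{lemma}\label{lem:cohere}
Suppose $R_0,\dots,R_n$ are confluent, so that $(\Sigma_{n+1},R_{n+1})$ is defined. For all $m\le n$ we have $\Sigma_m\subseteq\Sigma_{m+1}$ and $R_m\subseteq R_{m+1}$, and every rule of $R_{m+1}$ whose left side is a word over $\Sigma_m$ belongs to $R_m$. Consequently a word over $\Sigma_m$ has the same reducts under $R_m$ and under $R_{m'}$ for $m\le m'\le n+1$, and they are words over $\Sigma_m$.
\end{lemma}

\begin{proof}
Induct on $m$. For $m=0$, every left side contains a letter $p_\rho\notin\Sigma_0$. Assume the statement for $m-1$. Since right sides lie in $\Sigma_0$, a word over $\Sigma_{m-1}$ has the same reducts under $R_{m-1}$ and $R_m$. Thus $T_{m-1}=T_m\cap\Sigma_{m-1}^*$, and $\operatorname{nf}_{m-1}$ and $\operatorname{nf}_m$ agree on $\Sigma_{m-1}^*$. This gives $\Sigma_m\subseteq\Sigma_{m+1}$ and $R_m\subseteq R_{m+1}$. If a rule of $R_{m+1}$ has its left side over $\Sigma_m$, then $p_\rho\in\Sigma_m$, so $\rho\in T_{m-1}\times A$, and the rule is the rule of $R_m$ for the same $\rho$ and $c$.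
\end{proof}

We drop the index from $\operatorname{nf}_n$. The \emph{level} $\operatorname{lev}(s)$ of a letter $s$ is the least $n$ with $s\in\Sigma_n$, and the level of a rule is the level of its first letter $p_\rho$. The letters $p_\rho$ and $q_\rho$ have the same level. If this level is $n$ and $\rho=(t,a)$, then $t\in T_{n-1}$, and Lemma~\ref{lem:cohere} gives the following property, on which all inductions below rest.
\begin{equation}\label{eq:level}
\begin{array}{l}
\text{For a rule $p_\rho zq_\rho\to(a,c)$ of level $n$ with $\rho=(t,a)$, the words $t$, $t[c]$, $z$ consist}\\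
\text{of letters of level $<n$, the reduction $t[c]\to^*z$ uses only rules of level $<n$,}\\
\text{and $z$ is irreducible at every stage.}
\end{array}
\end{equation}

\subsection{Confluence}
Since right sides are single colored letters, a reduction can be traced backwards letter by letter.

\begin{lemma}\label{lem:factor}
Let $v\to^*s_1\cdots s_m$ in $R_n$, where the $s_i$ are letters. Then $v=v_1\cdots v_m$ with $v_i\to^*s_i$. If $v_i\ne s_i$, then $s_i=(a,g)$ is colored and $v_i=p_\rho yq_\rho$ with $\rho=(t,a)$ and $y\to^*\operatorname{nf}(t[g])$.
\end{lemma}

\begin{proof}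
For the first part induct on the number of steps. If $v\to v'\to^*s_1\cdots s_m$ and $v'=v_1'\cdots v_m'$, the letter created by the first step lies in one $v_i'$; replacing it by the left side gives the factorization of $v$. If $v_i\ne s_i$, the last step of $v_i\to^*s_i$ is a rule $p_\rho zq_\rho\to(a,g)=s_i$ with $\rho=(t,a)$ and $z=\operatorname{nf}(t[g])$. By the first part, $v_i=v'yv''$ with $v'\to^*p_\rho$, $y\to^*z$ and $v''\to^*q_\rho$. As $p_\rho$ and $q_\rho$ are not right sides, $v'=p_\rho$ and $v''=q_\rho$.
\end{proof}

\begin{lemma}\label{lem:confluent}
For every $n$ the system $R_n$ is defined, and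
\begin{enumerate}
\item[(a)] $R_n$ is confluent;
\item[(b)] if $t\in T_n$ and $c\ne d$ are colors, then $\operatorname{nf}(t[c])\ne\operatorname{nf}(t[d])$.
\end{enumerate}
\end{lemma}

\begin{proof}
The empty system $R_0$ is confluent. We show that (a) for $n$ implies (b) for $n$, and that both together imply (a) for $n+1$.

\emph{Part \textup{(b)}.} Fix $t\in T_n$ and $c\ne d$. A reduction of $t[c]$ and one of $t[d]$ may cut $t$ into different pieces, so we prove a statement about pairs of factors.

\emph{Claim.} If $v,v'$ are factors of $t$ starting at the same position and $\operatorname{nf}(v[c])=\operatorname{nf}(v'[d])$, then $v=v'$ and $\mathsf x$ is not a color of $v$.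

For $v=v'=t$ the conclusion is false, which gives (b). We induct on $|v|+|v'|$. Let $s_1\cdots s_m$ be the common normal form. Recoloring acts letter by letter, so Lemma~\ref{lem:factor} gives $v=v_1\cdots v_m$ and $v'=v_1'\cdots v_m'$ with $v_i[c]\to^*s_i$ and $v_i'[d]\to^*s_i$. We show successively that $v_i=v_i'$ is a single letter whose color is not $\mathsf x$. If this holds for all indices below $i$, then the nonempty words $v_i,v_i'$ start at the same position of $t$, with the same letter $r$.

If $r$ is not a $p$-letter, then $v_i[c]=s_i=v_i'[d]$ by Lemma~\ref{lem:factor}, so $v_i=v_i'=r$. If $r=(a,\mathsf x)$, then $(a,c)=s_i=(a,d)$, which is false.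

If $r=p_\rho=s_i$, then $s_i$ has no color, and Lemma~\ref{lem:factor} again gives $v_i=v_i'=r$.

If $r=p_\rho\ne s_i$, then $v_i[c]\ne s_i\ne v_i'[d]$. So $s_i=(a,g)$, $\rho=(t_\rho,a)$, $v_i=p_\rho yq_\rho$, $v_i'=p_\rho y'q_\rho$ and $\operatorname{nf}(y[c])=\operatorname{nf}(t_\rho[g])=\operatorname{nf}(y'[d])$. The factors $y,y'$ start at the same position and are shorter, so by induction $\mathsf x$ is not a color of $y$. Thus $y[c]=y$, which is irreducible as a factor of $t$, and therefore $y=\operatorname{nf}(t_\rho[g])$. Then $v_i$ is a left side of $R_n$ occurring in the irreducible word $t$. This case does not occur, and the claim is proved.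

\emph{Part \textup{(a)} for $n+1$.} Let $\ell_1=p_\rho z_1q_\rho$ and $\ell_2=p_\tau z_2q_\tau$ be left sides of rules of $R_{n+1}$. Suppose a nonempty proper suffix of $\ell_1$ is a proper prefix of $\ell_2$. It begins with $p_\tau$ and ends with $q_\rho$, so $p_\tau$ occurs in $z_1$ and $q_\rho$ occurs in $z_2$. By \eqref{eq:level}, $\operatorname{lev}(p_\tau)<\operatorname{lev}(p_\rho)=\operatorname{lev}(q_\rho)<\operatorname{lev}(p_\tau)$, which is absurd. Suppose next that $\ell_2$ occurs as a factor of $\ell_1$. If the occurrence starts at the first letter, then $\tau=\rho$, and $\ell_2=\ell_1$ because $q_\rho$ does not occur in $z_1$; by (b) the two rules have the same color and are the same rule. Otherwise $p_\tau$ lies in $z_1$, so $\operatorname{lev}(q_\tau)<\operatorname{lev}(q_\rho)$, the occurrence ends before the last letter of $\ell_1$, and $\ell_2$ is a factor of the irreducible word $z_1$, which is impossible. So two different steps from a word rewrite disjoint factors, and each can be completed by the other to the same word. Hence $R_{n+1}$ is locally confluent, and confluent by Newman's lemma.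
\end{proof}

Let $\Sigma(A)$, $R$ and $T(A)$ be the unions of the $\Sigma_n$, $R_n$ and $T_n$. Every word lies in some $\Sigma_n^*$, and its $R$-reducts are its $R_n$-reducts by Lemma~\ref{lem:cohere}. So $R$ is terminating and confluent, and $T(A)$ is the set of irreducible words over $\Sigma(A)$ whose set of variable colors is $\{\mathsf x\}$.

\subsection{Recoloring}
A word will define an operation by substituting numbers for its variable colors, so we need to know how recoloring interacts with reduction. In the next proofs, ``induction on the level'' means that we prove a statement for one application of a rule of level $n$, assuming it for all reductions that use only rules of level $<n$.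

\begin{lemma}\label{lem:colors}
If $u\to^*v$, then $u$ and $v$ have the same set of variable colors.
\end{lemma}

\begin{proof}
Induct on the level. For a rule $p_\rho\operatorname{nf}(t[c])q_\rho\to(a,c)$, the word $\operatorname{nf}(t[c])$ has the variable colors of $t[c]$ by \eqref{eq:level} and induction. These form the set $\{c\}\cap Y$, as for the right side.
\end{proof}

Numerical colors are more delicate, since the index of a letter $p_\rho$ may mention numbers that recoloring does not change. For $\rho=((a,\mathsf x)(b,5),w)$ we have $p_\rho(a,5)(b,5)q_\rho\to(w,5)$, but the recoloring $5\mapsto6$ turns the two sides into the distinct irreducible words $p_\rho(a,6)(b,6)q_\rho$ and $(w,6)$. We keep track of such numbers. By recursion on the level, define $\operatorname{hid}(s)=\emptyset$ for $s\in\Sigma_0$ and $\operatorname{hid}(p_{(t,a)})=\operatorname{hid}(q_{(t,a)})=\operatorname{num}(t)$, where for a word $u$ the set $\operatorname{hid}(u)$ of \emph{hidden numbers} is the union of the $\operatorname{hid}(s)$ over the letters $s$ of $u$, and $\operatorname{num}(u)$ is $\operatorname{hid}(u)$ together with the numerical colors of $u$. These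 are finite subsets of $\mathbb N$, and $\operatorname{hid}(u[\gamma])=\operatorname{hid}(u)$.

\begin{lemma}\label{lem:recolor}
If $\gamma\colon Q\to Q$ fixes $\operatorname{hid}(u)$ pointwise and $u\to^*v$, then $u[\gamma]\equiv v[\gamma]$. In particular, if $\gamma$ fixes $\mathbb N$ pointwise, then $u\equiv v$ implies $u[\gamma]\equiv v[\gamma]$.
\end{lemma}

\begin{proof}
A step replaces a factor by a letter without hidden numbers, so $\operatorname{hid}$ can only shrink along a reduction. As $\equiv$ is a congruence, it suffices to treat a rule $p_\rho zq_\rho\to(a,c)$ with $\rho=(t,a)$, $z=\operatorname{nf}(t[c])$ and $\gamma$ fixing $\operatorname{hid}(p_\rho)=\operatorname{num}(t)$. Induct on the level. Since $\operatorname{hid}(t[c])=\operatorname{hid}(t)\subseteq\operatorname{num}(t)$, induction gives $z[\gamma]\equiv t[c][\gamma]$. Since $\gamma$ fixes the numerical colors of $t$ and the only other color of $t$ is $\mathsf x$, we have $t[c][\gamma]=t[\gamma(c)]$. Therefore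
\[
(p_\rho zq_\rho)[\gamma]=p_\rho\,z[\gamma]\,q_\rho\equiv p_\rho\operatorname{nf}(t[\gamma(c)])\,q_\rho\to(a,\gamma(c))=(a,c)[\gamma].
\]
For the last statement apply this to $u\to^*\operatorname{nf}(u)$ and $v\to^*\operatorname{nf}(v)=\operatorname{nf}(u)$.
\end{proof}

\begin{lemma}\label{lem:fresh}
Let $u$ be irreducible, and let $\gamma$ be an injective map from the set of variable colors of $u$ into $Y\cup(\mathbb N\setminus\operatorname{num}(u))$. Then $u[\gamma]$ is irreducible.
\end{lemma}

\begin{proof}
Define $\beta\colon Q\to Q$ by $\beta(\gamma(y))=y$ for the variable colors $y$ of $u$, and as the identity elsewhere. Then $\beta$ fixes $\operatorname{num}(u)$ pointwise, so $u[\gamma][\beta]=u$, and $\beta$ fixes $\operatorname{hid}(u[\gamma])=\operatorname{hid}(u)$. If $u[\gamma]\to v$, then $u\equiv v[\beta]$ by Lemma~\ref{lem:recolor}. But $|\operatorname{nf}(v[\beta])|\le|v|<|u|=|\operatorname{nf}(u)|$, a contradiction.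
\end{proof}

Both hypotheses on $\gamma$ are needed. With $\rho$ as in Example~\ref{ex:nf} and $y\in Y\setminus\{\mathsf x\}$, the irreducible word $p_\rho(a,\mathsf x)(b,y)q_\rho$ becomes reducible under $y\mapsto\mathsf x$, and $p_\rho(a,5)(b,\mathsf x)q_\rho$ becomes reducible under $\mathsf x\mapsto5$.

\subsection{Change of base}
A map $\varphi\colon A\to A'$ induces a map $\varphi\colon\Sigma(A)\to\Sigma(A')$, extended letterwise to words, by recursion on the level:
\[
e\mapsto e,\quad(a,c)\mapsto(\varphi a,c),\quad p_{(t,a)}\mapsto p_{(\operatorname{nf}\varphi(t),\,\varphi a)},\quad q_{(t,a)}\mapsto q_{(\operatorname{nf}\varphi(t),\,\varphi a)} .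
\]
The normal form is needed because $\varphi$ may identify elements of $A$ and so make a template reducible. The map $\varphi$ preserves lengths and colors, so $\operatorname{nf}\varphi(t)\in T(A')$ by Lemma~\ref{lem:colors}, and $\varphi(u[\gamma])=\varphi(u)[\gamma]$. Define the finite set $\operatorname{base}(u)\subseteq A$ as the union of the sets $\operatorname{base}(s)$ over the letters $s$ of $u$, where $\operatorname{base}(e)=\emptyset$, $\operatorname{base}((a,c))=\{a\}$ and $\operatorname{base}(p_{(t,a)})=\operatorname{base}(q_{(t,a)})=\{a\}\cup\operatorname{base}(t)$.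

\begin{lemma}\label{lem:base}
Let $\varphi\colon A\to A'$, $\psi\colon A'\to A''$ and $\theta\colon A\to A$ be maps, and let $u,v$ be words over $\Sigma(A)$.
\begin{enumerate}
\item[(i)] If $u\equiv v$, then $\varphi(u)\equiv\varphi(v)$.
\item[(ii)] $\psi(\varphi(u))=(\psi\varphi)(u)$.
\item[(iii)] If $\theta$ fixes $\operatorname{base}(u)$ pointwise, then $\theta(u)=u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) It suffices to treat a rule $p_{(t,a)}\operatorname{nf}(t[c])q_{(t,a)}\to(a,c)$, by induction on the level. Put $t'=\operatorname{nf}\varphi(t)$. Induction gives $\varphi(\operatorname{nf}(t[c]))\equiv\varphi(t[c])=\varphi(t)[c]$, and $\varphi(t)[c]\equiv t'[c]$ by Lemma~\ref{lem:recolor}, since $\mathsf x\mapsto c$ fixes $\mathbb N$. So the image of the left side is equivalent to $p_{(t',\varphi a)}\operatorname{nf}(t'[c])\,q_{(t',\varphi a)}$, which reduces to $(\varphi a,c)$.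

(ii), (iii) It suffices to treat letters, by induction on their level, and both statements hold for $\Sigma_0$ by definition. For $p_{(t,a)}$ and $q_{(t,a)}$ we compare the templates in the indices. In (ii), $\operatorname{nf}\psi(\operatorname{nf}\varphi(t))=\operatorname{nf}\psi(\varphi(t))=\operatorname{nf}(\psi\varphi)(t)$ by (i) and induction. In (iii), $\operatorname{nf}\theta(t)=\operatorname{nf}(t)=t$ by induction.
\end{proof}

\section{The clone $\mathcal C$ and its unary part}\label{sec:clone}

From now on $\mathcal L$ is as in Theorem~\ref{thm:main} and $W$ is its set of nonzero compact elements.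

\subsection{Finite approximations and admissible words}
Since $|W|\le2^\kappa$, we can fix an injection $w\mapsto\hat w$ of $W$ into the power set of $\kappa$. This is the only use of the cardinality hypothesis. For finite $F\subseteq\kappa$ let $\varphi_F\colon W\to\mathcal P(F)$, $w\mapsto\hat w\cap F$.

\begin{lemma}\label{lem:approx}
For every finite set $U$ of irreducible words over $\Sigma(W)$ there is a finite $F\subseteq\kappa$ such that $\varphi_F$ is injective on $U$ and maps the members of $U$ to irreducible words.
\end{lemma}

\begin{proof}
If $W=\emptyset$, there are no colored letters and no templates, so $\Sigma(W)=\{e\}$, and any $F$ will do. Otherwise let $W_0$ be the union of the finite sets $\operatorname{base}(u)$, $u\in U$. Let $F$ contain a point of the symmetric difference of $\hat v$ and $\hat w$ for any two distinct $v,w\in W_0$. Then $\varphi_F$ is injective on $W_0$, and there is $\psi\colon\mathcal P(F)\to W$ with $\psi\varphi_F$ fixing $W_0$ pointwise. By Lemma~\ref{lem:base}(ii),(iii), $\psi(\varphi_F(u))=u$ for $u\in U$, so $\varphi_F$ is injective on $U$. If $\varphi_F(u)\to v$ with $u\in U$, then $u\equiv\psi(v)$ by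 Lemma~\ref{lem:base}(i), although $|\psi(v)|=|v|<|u|=|\operatorname{nf}(u)|$, a contradiction.
\end{proof}

Now the order of $W$ enters. For $t\in T(W)$ let $\operatorname{supp}(t)=\{v\in W:(v,\mathsf x)\text{ occurs in }t\}$, a finite nonempty set. By recursion on the level, call a letter of $\Sigma(W)$ \emph{admissible} if it is $e$, or colored, or one of $p_{(t,w)},q_{(t,w)}$ where all letters of $t$ are admissible and
\begin{equation}\label{eq:admissible}
w\le\bigvee\operatorname{supp}(t).
\end{equation}
A word is admissible if its letters are. Since all colored letters are admissible, reducts and recolorings of admissible words are admissible.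

\subsection{The Cantor space}
Let $K=\{0,1\}^{\mathbb N}$ with the product topology. Finite binary sequences are called \emph{strings}. For a string $\alpha$, the cone $K_\alpha$ is the set of sequences extending $\alpha$; the cones form a basis of clopen sets. Finitely many distinct points have pairwise disjoint clopen neighborhoods. Hence, for a clopen set $P$, any assignment of numbers to finitely many points of $P$ extends to a locally constant map $P\to\mathbb N$. Let $o=000\cdots$, and let $D=\{\alpha o:\alpha\text{ a string}\}$, a countable set. Let $\iota_\alpha(\xi)=\alpha\xi$, let $\sigma$ delete the first entry of a sequence, and put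
\[
M=\{\iota_\alpha\sigma^m:\alpha\text{ a string},\ m\ge0\}.
\]
This is a monoid of continuous maps, because $\sigma^m\iota_\alpha$ equals $\iota_{\alpha'}$, with $\alpha'$ the string $\alpha$ without its first $m$ entries, if $m\le|\alpha|$, and equals $\sigma^{m-|\alpha|}$ otherwise. Each $\mu\in M$ maps $D$ into $D$. If $\mu=\iota_\alpha\sigma^m$ and $\lambda=\lambda_1\lambda_2$ with $|\lambda_1|=m$, then
\begin{equation}\label{eq:cone}
\mu\iota_\lambda=\iota_{\alpha\lambda_2},
\end{equation}
so $\mu$ maps $K_\lambda$ onto $K_{\alpha\lambda_2}$, and it maps nonempty open sets to infinite sets.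

The points of $X$ will be functions on $K$, and a color can be read from the $i$th argument of an operation at any point of $D$. Accordingly we take
\[
Y=\{1,2,\dots\}\times D,\qquad\mathsf x=(1,o).
\]

\subsection{The set $X$}
A word is \emph{closed} if it has no variable colors. For finite $F\subseteq\kappa$ let $Z_F$ be the set of closed irreducible words over $\Sigma(\mathcal P(F))$. It is countable, since $Q$ and $\mathcal P(F)$ are countable and hence so is each stage $\Sigma_n$. For a closed admissible word $u$ and $z\in Z_F$ put
\[
u\cdot z=\operatorname{nf}(\varphi_F(u)\,z),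
\]
which is closed by Lemma~\ref{lem:colors}. Since $\equiv$ is a congruence, $u\cdot(u'\cdot z)=(uu')\cdot z$, so this is an action of the monoid of closed admissible words. By Lemma~\ref{lem:base}(i), $u\equiv u'$ implies $u\cdot z=u'\cdot z$. Let $Z$ be the disjoint union of the sets $Z_F$, let $\varepsilon_F$ be the empty word regarded as an element of $Z_F$, and let $V=\mathbb N\sqcup Z$, where words act trivially on $\mathbb N$. The action maps each $Z_F$ into itself. Let $\chi\colon V\to\mathbb N$ be the identity on $\mathbb N$ and $0$ on $Z$; then $\chi(u\cdot z)=\chi(z)$ for all $z\in V$.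

Since $\kappa$ is infinite, it has $\kappa$ finite subsets, so $|V|=\kappa$. A locally constant map $K\to V$ is, by compactness, constant on all cones $K_\alpha$ with $|\alpha|=n$ for some $n$, so there are exactly $\kappa$ such maps. Clones and monoidal intervals can be transported along a bijection of base sets, so we may assume that \emph{$X$ is the set of locally constant maps $K\to V$}.

\subsection{The operations}
A \emph{patch} is a locally constant map $\delta$ from a clopen set $\operatorname{dom}\delta\subseteq K$ to $\mathbb N$; the empty map $\emptyset$ is a patch. Let $1\le j\le n$, let $\mu\in M$, let $\delta$ be a patch, and let $u$ be an admissible word whose variable colors lie in $\{1,\dots,n\}\times D$. For $\bar x\in X^n$ let $u[\bar x]$ be the closed word obtained from $u$ by the recoloring $(i,\eta)\mapsto\chi(x_i(\eta))$. Define $f=[j;\mu,\delta;u]_n\colon X^n\to X$ by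
\[
f(\bar x)(\xi)=\begin{cases}\delta(\xi)&\text{if }\xi\in\operatorname{dom}\delta,\\ u[\bar x]\cdot x_j(\mu\xi)&\text{otherwise.}\end{cases}
\]
The map $f(\bar x)$ is locally constant because $\mu$ is continuous, $\operatorname{dom}\delta$ is clopen and $u[\bar x]$ does not depend on $\xi$. We call $j$ the \emph{carrier} of this representation of $f$ and abbreviate $[j;u]_n=[j;\mathrm{id},\emptyset;u]_n$. Patches let us force a color at chosen points of an argument while leaving the argument free elsewhere; they are used in Lemma~\ref{lem:extract}. If $u\equiv u'$, then $u$ and $u'$ have the same variable colors by Lemma~\ref{lem:colors} and $u[\bar x]\equiv u'[\bar x]$ by Lemma~\ref{lem:recolor}, so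
\begin{equation}\label{eq:equiv}
u\equiv u'\quad\text{implies}\quad[j;\mu,\delta;u]_n=[j;\mu,\delta;u']_n .
\end{equation}
Let $\mathcal C$ be the set of all these operations, and let $\mathcal G=\mathcal C\cap\mathcal O^{(1)}$.

\begin{lemma}\label{lem:compose}
Let $f=[j;\mu,\delta;u]_n$ and $h_i=[k_i;\nu_i,\delta_i;u_i]_m$ for $1\le i\le n$. Then
\begin{equation}\label{eq:compose}
f(h_1,\dots,h_n)=[\,k_j;\ \nu_j\mu,\ \delta';\ u[\gamma]\,u_j\,]_m ,
\end{equation}
where $\gamma(i,\eta)=\delta_i(\eta)$ if $\eta\in\operatorname{dom}\delta_i$ and $\gamma(i,\eta)=(k_i,\nu_i\eta)$ otherwise, and where $\delta'$ has domain $\operatorname{dom}\delta\cup\mu^{-1}(\operatorname{dom}\delta_j)$, equals $\delta$ on $\operatorname{dom}\delta$ and equals $\delta_j\circ\mu$ on the rest. Consequently $\mathcal C$ is a clone and $\mathcal G$ is a monoid.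
\end{lemma}

\begin{proof}
The right side is a member of $\mathcal C$, since $\nu_j\mu\in M$, $\nu_i\eta\in D$ and $\delta'$ is a patch. Let $\bar x\in X^m$ and $y_i=h_i(\bar x)$. If $\eta\in\operatorname{dom}\delta_i$, then $\chi(y_i(\eta))=\delta_i(\eta)$; otherwise $\chi(y_i(\eta))=\chi(x_{k_i}(\nu_i\eta))$, because the action preserves $\chi$. Hence $u[\bar y]=u[\gamma][\bar x]$. The value of $f(\bar y)$ at $\xi\in\operatorname{dom}\delta$ is $\delta(\xi)$, and at $\xi\notin\operatorname{dom}\delta$ it is $u[\bar y]\cdot y_j(\mu\xi)$. If $\mu\xi\in\operatorname{dom}\delta_j$, then $y_j(\mu\xi)=\delta_j(\mu\xi)$ is a number and is fixed by the action. Otherwise $y_j(\mu\xi)=u_j[\bar x]\cdot x_{k_j}(\nu_j\mu\xi)$, and the value is $(u[\gamma]u_j)[\bar x]\cdot x_{k_j}(\nu_j\mu\xi)$. This proves \eqref{eq:compose}. Finally $\pi^n_j=[j;\varepsilon]_n$.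
\end{proof}

For a closed word $u$, formula \eqref{eq:compose} gives $[1;\nu,\delta;u]_1(\pi^m_k)=[k;\nu,\delta;u]_m$, so
\begin{equation}\label{eq:closed}
[k;\nu,\delta;u]_m\in\langle\mathcal G\rangle\quad\text{whenever $u$ is closed.}
\end{equation}

\subsection{The top of the interval}
Let $n\ge2$, and choose strings $\alpha_1,\dots,\alpha_n$ whose cones partition $K$, for instance $0,10,\dots,1^{n-2}0,1^{n-1}$. For $\bar x\in X^n$ define $\Gamma(\bar x)\in X$ by $\Gamma(\bar x)(\alpha_i\xi)=x_i(\xi)$, and let $r_i=[1;\iota_{\alpha_i},\emptyset;\varepsilon]_1\in\mathcal G$. Then $r_i(\Gamma(\bar x))=x_i$, and hence every $n$-ary operation $f$ satisfies $f(\bar x)=f(r_1,\dots,r_n)(\Gamma(\bar x))$. The difficulty is to exclude operations such as $\Gamma$ itself, which use different arguments on different cones. They are excluded because a member of $\mathcal G$ applies one and the same word at all points outside its patch.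

\begin{proposition}\label{prop:top}
$\operatorname{Pol}(\mathcal G)=\mathcal C$. Hence $\mathcal I_{\mathcal G}$ is the set of clones $\mathcal E$ with $\mathcal G\subseteq\mathcal E\subseteq\mathcal C$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:upper}, $\mathcal C\subseteq\operatorname{Pol}(\mathcal G)$, the unary part of $\operatorname{Pol}(\mathcal G)$ is $\mathcal G$, and the second statement follows from the first. So let $f\in\operatorname{Pol}(\mathcal G)$ be $n$-ary with $n\ge2$. Then $f(r_1,\dots,r_n)\in\mathcal G$, say $f(r_1,\dots,r_n)=[1;\mu,\delta;u]_1$. Each variable color of $u$ is uniquely of the form $(1,\alpha_i\eta')$, and $\eta'\in D$. Let $u^\sharp$ arise from $u$ by the recoloring $(1,\alpha_i\eta')\mapsto(i,\eta')$; then $u[\Gamma(\bar x)]=u^\sharp[\bar x]$. For $\xi\notin\operatorname{dom}\delta$ let $i(\xi)$ be the index $i$ with $\mu\xi\in K_{\alpha_i}$. Then $f(\bar x)(\xi)=\delta(\xi)$ on $\operatorname{dom}\delta$, and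
\begin{equation}\label{eq:glued}
f(\bar x)(\xi)=u^\sharp[\bar x]\cdot x_{i(\xi)}\bigl(\sigma^{|\alpha_{i(\xi)}|}\mu\xi\bigr)\qquad(\xi\notin\operatorname{dom}\delta).
\end{equation}
If there is an $i$ with $i(\xi)=i$ for all $\xi\notin\operatorname{dom}\delta$, which includes the case $\operatorname{dom}\delta=K$, then $f=[i;\sigma^{|\alpha_i|}\mu,\delta;u^\sharp]_n\in\mathcal C$.

Otherwise there are $\xi_1,\xi_2\notin\operatorname{dom}\delta$ with $i(\xi_1)\ne i(\xi_2)$. Let $g_{i(\xi_1)}=[1;e]_1$ and $g_i=\mathrm{id}$ for $i\ne i(\xi_1)$. Then $g=f(g_1,\dots,g_n)\in\mathcal G$, say $g=[1;\mu',\delta';u']_1$. Let $x\in X$ be the constant map with value $\varepsilon_\emptyset$. All $g_i(x)$ take values in $Z$, where $\chi=0$. Let $u^0$ arise from $u^\sharp$ by replacing all variable colors by $0$. By \eqref{eq:glued},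
\[
g(x)(\xi_1)=u^0\cdot(e\cdot\varepsilon_\emptyset),\qquad g(x)(\xi_2)=u^0\cdot\varepsilon_\emptyset .
\]
Both values lie in $Z$, so $\xi_1,\xi_2\notin\operatorname{dom}\delta'$, and both equal $u'[x]\cdot\varepsilon_\emptyset$. With $z=\operatorname{nf}(\varphi_\emptyset(u^0))$ this says $\operatorname{nf}(ze)=z$. But $ze$ is irreducible, since $z$ is irreducible and left sides end in a $q$-letter, and $ze\ne z$. This contradiction finishes the proof.
\end{proof}

The letter $e$ serves only as a letter that exists even when $W=\emptyset$; for $w\in W$ the letter $(w,0)$ could take its place in this proof.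

\subsection{An operation determines its word}
We test an operation on arguments that realize the variable colors by fresh numbers, so that irreducibility is kept, and that take their other values in a set $Z_F$ fine enough to separate the words.

\begin{lemma}\label{lem:unique}
Let $[j;\mu,\delta;u]_n=[j';\mu',\delta';u']_n$ with $u,u'$ irreducible and $\operatorname{dom}\delta\ne K$. Then $j=j'$ and $u=u'$.
\end{lemma}

\begin{proof}
Call the operation $f$. Let $\Theta$ be the finite set of variable colors of $u$ and $u'$, and let $\gamma\colon\Theta\to\mathbb N\setminus(\operatorname{num}(u)\cup\operatorname{num}(u'))$ be injective. By Lemma~\ref{lem:fresh}, $u[\gamma]$ and $u'[\gamma]$ are irreducible. By Lemma~\ref{lem:approx} choose $F$ such that $\varphi_F$ is injective on $\{u[\gamma],u'[\gamma]\}$ with irreducible images, and let $F'\ne F$ be another finite subset of $\kappa$. Put $z_j=\varepsilon_F$ and $z_i=\varepsilon_{F'}$ for $i\ne j$. As $\mu$ maps the nonempty open set $K\setminus\operatorname{dom}\delta$ to an infinite set, there is $\xi\notin\operatorname{dom}\delta$ with $(j,\mu\xi)\notin\Theta$. For each $i$ choose pairwise disjoint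 clopen neighborhoods of the points $\eta$ with $(i,\eta)\in\Theta$, for $i=j$ not containing $\mu\xi$, and let $x_i\in X$ have the value $\gamma(i,\eta)$ on the neighborhood of $\eta$ and the value $z_i$ elsewhere. Then $u[\bar x]=u[\gamma]$, $u'[\bar x]=u'[\gamma]$ and $f(\bar x)(\xi)=u[\gamma]\cdot\varepsilon_F\in Z_F$.

Consider the second representation. The value is not a number, so $\xi\notin\operatorname{dom}\delta'$ and $f(\bar x)(\xi)=u'[\gamma]\cdot x_{j'}(\mu'\xi)$. The action preserves $\mathbb N$, $Z_F$ and $Z_{F'}$, and $x_{j'}(\mu'\xi)$ is a number or $z_{j'}$. Hence $x_{j'}(\mu'\xi)=z_{j'}\in Z_F$, so $j'=j$ and $\varphi_F(u[\gamma])\equiv\varphi_F(u'[\gamma])$. These two words are irreducible, hence equal, and so $u[\gamma]=u'[\gamma]$. The recoloring that sends $\gamma(y)$ back to $y$ for $y\in\Theta$ fixes $\operatorname{num}(u)\cup\operatorname{num}(u')$, so it turns this equation into $u=u'$.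
\end{proof}

If $\operatorname{dom}\delta=K$, the operation is constant and does not depend on $j$ or $u$.

\section{The interval is the lattice of ideals}\label{sec:interval}

For $w\in W$ let $f_w=[2;(w,\mathsf x)]_2$, that is,
\[
f_w(x_1,x_2)(\xi)=\bigl(w,\chi(x_1(o))\bigr)\cdot x_2(\xi).
\]
For $\mathcal E\in\mathcal I_{\mathcal G}$ let $J(\mathcal E)=\{w\in W:f_w\in\mathcal E\}$, and for an ideal $J$ let $\mathcal C_J=\langle\mathcal G\cup\{f_w:w\in J\}\rangle$, which lies in $\mathcal I_{\mathcal G}$ by Proposition~\ref{prop:top}. In a representation $[j;\mu,\delta;u]_n$, a variable color $(i,\eta)$ is \emph{external} if $i\ne j$, and a letter of $u$ is external if its color is. The external letters are those that cannot be produced by unary operations.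

\subsection{The set $J(\mathcal E)$ is an ideal}

\begin{lemma}\label{lem:template}
Let $\mathcal E\in\mathcal I_{\mathcal G}$, let $t\in T(W)$ be admissible with $[2;t]_2\in\mathcal E$, and let $w\in W$ satisfy $w\le\bigvee\operatorname{supp}(t)$. Then $w\in J(\mathcal E)$.
\end{lemma}

\begin{proof}
For $\rho=(t,w)$ the letters $p_\rho,q_\rho$ are admissible, so $[1;p_\rho]_1$ and $[2;q_\rho]_2$ lie in $\langle\mathcal G\rangle$ by \eqref{eq:closed}. By \eqref{eq:compose}, in which $\gamma$ fixes $\mathsf x$, we get $[2;t]_2(\pi^2_1,[2;q_\rho]_2)=[2;tq_\rho]_2$ and then $[1;p_\rho]_1([2;tq_\rho]_2)=[2;p_\rho tq_\rho]_2\in\mathcal E$. Since $\operatorname{nf}(t[\mathsf x])=t$, the rule for $\rho$ with $c=\mathsf x$ reads $p_\rho tq_\rho\to(w,\mathsf x)$, and the operation is $f_w$ by \eqref{eq:equiv}.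
\end{proof}

If condition \eqref{eq:admissible} were dropped, this proof would put every $f_w$ into every clone of the interval that contains one $f_v$.

\begin{lemma}\label{lem:ideal}
For every $\mathcal E\in\mathcal I_{\mathcal G}$ the set $J(\mathcal E)$ is an ideal of $W$.
\end{lemma}

\begin{proof}
Words without $p$-letters are irreducible. If $w\le v\in J(\mathcal E)$, apply Lemma~\ref{lem:template} to $t=(v,\mathsf x)$. If $a,b\in J(\mathcal E)$, then $f_a(\pi^2_1,f_b)=[2;(a,\mathsf x)(b,\mathsf x)]_2\in\mathcal E$ by \eqref{eq:compose}; apply Lemma~\ref{lem:template} to $t=(a,\mathsf x)(b,\mathsf x)$ and $w=a\vee b$.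
\end{proof}

\subsection{The ideal $J(\mathcal E)$ determines $\mathcal E$}
We show that a clone containing $f$ contains $f_w$ for every external letter $(w,y)$ in the normal form of the word of $f$, and that $f$ can be rebuilt from these $f_w$. For the first step we must turn $f$ into an operation $[2;t]_2$ with $t$ a template, using only members of $\mathcal G$: the patch and the map $\mu$ have to be removed, the color $y$ has to become $\mathsf x$, and all other variable colors have to become fresh numbers. The colors read from the carrier cause the only conflict, since the carrier must stay free where $f$ evaluates it. We therefore first restrict $f$ to a cone whose image avoids the points where these colors are read.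

\begin{lemma}\label{lem:extract}
Let $\mathcal E\in\mathcal I_{\mathcal G}$ and $f=[j;\mu,\delta;u]_n\in\mathcal E$ with $u$ irreducible and $\operatorname{dom}\delta\ne K$. If $(w,(i,\eta))$ is an external letter of $u$, then $w\in J(\mathcal E)$.
\end{lemma}

\begin{proof}
For $1\le l\le n$ let $D_l$ be the finite set of $\eta'$ such that $(l,\eta')$ is a color of $u$. Write $\mu=\iota_\alpha\sigma^m$, and choose $\xi\notin\operatorname{dom}\delta$ with $\mu\xi\notin D_j$. For an initial segment $\lambda=\lambda_1\lambda_2$ of $\xi$ with $|\lambda_1|=m$, the string $\tau=\alpha\lambda_2$ is an initial segment of $\mu\xi$. Take $\lambda$ so long that $K_\lambda\cap\operatorname{dom}\delta=\emptyset$ and $K_\tau\cap D_j=\emptyset$. Then $\mu\iota_\lambda=\iota_\tau$ by \eqref{eq:cone} and $\iota_\lambda^{-1}(\operatorname{dom}\delta)=\emptyset$, so \eqref{eq:compose} gives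
\[
f':=[1;\iota_\lambda,\emptyset;\varepsilon]_1(f)=[j;\iota_\tau,\emptyset;u]_n\in\mathcal E .
\]
Let $\gamma$ send $(i,\eta)$ to $\mathsf x$ and the other variable colors of $u$ injectively into $\mathbb N\setminus\operatorname{num}(u)$. Write $\eta=\upsilon o$, so that $\sigma^{|\upsilon|}\eta=o$. Choose patches $\delta_l$ with $\delta_l(\eta')=\gamma(l,\eta')$ for all $\eta'\in D_l$ with $(l,\eta')\ne(i,\eta)$, such that $\operatorname{dom}\delta_j=K\setminus K_\tau$, $\eta\notin\operatorname{dom}\delta_i$, and $\operatorname{dom}\delta_l=K$ for $l\ne i,j$. By \eqref{eq:closed} the binary operations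
\[
h_j=[2;\sigma^{|\tau|},\delta_j;\varepsilon]_2,\qquad h_i=[1;\sigma^{|\upsilon|},\delta_i;\varepsilon]_2,\qquad h_l=[1;\mathrm{id},\delta_l;\varepsilon]_2\quad(l\ne i,j)
\]
lie in $\langle\mathcal G\rangle$. In \eqref{eq:compose} for $f'(h_1,\dots,h_n)$, the recoloring sends $(i,\eta)$ to $(1,\sigma^{|\upsilon|}\eta)=\mathsf x$ and agrees with $\gamma$ on the other colors of $u$; moreover $\sigma^{|\tau|}\iota_\tau=\mathrm{id}$ and $\iota_\tau^{-1}(\operatorname{dom}\delta_j)=\emptyset$. So $f'(h_1,\dots,h_n)=[2;t]_2\in\mathcal E$ with $t=u[\gamma]$. The admissible word $t$ is irreducible by Lemma~\ref{lem:fresh} and its only variable color is $\mathsf x$, so $t\in T(W)$, and $w\in\operatorname{supp}(t)$. Lemma~\ref{lem:template} gives $w\in J(\mathcal E)$.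
\end{proof}

\begin{lemma}\label{lem:generate}
For every $\mathcal E\in\mathcal I_{\mathcal G}$ we have $\mathcal E=\mathcal C_{J(\mathcal E)}$.
\end{lemma}

\begin{proof}
Put $J=J(\mathcal E)$. The generators of $\mathcal C_J$ lie in $\mathcal E$, so $\mathcal C_J\subseteq\mathcal E$. Let $f=[j;\mu,\delta;u]_n\in\mathcal E$, where $u$ is irreducible by \eqref{eq:equiv}. If $\operatorname{dom}\delta=K$, then $f=[1;\mathrm{id},\delta;\varepsilon]_n\in\langle\mathcal G\rangle$ by \eqref{eq:closed}. Otherwise let $u=s_1\cdots s_m$ and $g_r=[j;s_r\cdots s_m]_n$ for $1\le r\le m+1$, so that $g_{m+1}=\pi^n_j$. We show by downward induction that $g_r\in\mathcal C_J$. Each of the following equations is an instance of \eqref{eq:compose}.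
\begin{itemize}
\item If $s_r$ has no color or a numerical color, then $g_r=[1;s_r]_1(g_{r+1})$.
\item If $s_r=(w,(j,\eta))$, then $g_r=[1;(w,(1,\eta))]_1(g_{r+1})$, since the recoloring sends $(1,\eta)$ to $(j,\eta)$.
\item If $s_r=(w,(i,\eta))$ with $i\ne j$ and $\eta=\upsilon o$, then $g_r=f_w([i;\iota_\upsilon,\emptyset;\varepsilon]_n,\,g_{r+1})$, since the recoloring sends $\mathsf x=(1,o)$ to $(i,\upsilon o)$. Here $w\in J$ by Lemma~\ref{lem:extract}, and the first argument lies in $\langle\mathcal G\rangle$ by \eqref{eq:closed}.
\end{itemize}
Finally $f=[1;\mu,\delta;\varepsilon]_1(g_1)\in\mathcal C_J$, again by \eqref{eq:compose}.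
\end{proof}

\subsection{Every ideal occurs}

\begin{lemma}\label{lem:separate}
For every ideal $J$ of $W$ we have $J(\mathcal C_J)=J$.
\end{lemma}

\begin{proof}
The inclusion $J\subseteq J(\mathcal C_J)$ holds by definition. Call a representation $[j;\mu,\delta;u]_n$ \emph{$J$-good} if every external letter $(w,y)$ of $u$ has $w\in J$, and let $\mathcal C^J$ be the set of operations that have a $J$-good representation.

\emph{$\mathcal C^J$ is a clone containing $\mathcal C_J$.} The representations $[j;\varepsilon]_n$ of the projections are $J$-good. Let $f,h_1,\dots,h_n$ be given by $J$-good representations as in Lemma~\ref{lem:compose}, and consider the word $u[\gamma]u_j$ in \eqref{eq:compose}, with carrier $k_j$. An external letter in $u_j$ is external for $h_j$, so its first entry lies in $J$. A letter of $u$ with color $(i,\eta)$, $i\ne j$, has its first entry in $J$, whatever its new color is. A letter of $u$ with color $(j,\eta)$ receives a number or the color $(k_j,\nu_j\eta)$, and neither is external. Numerical colors are unchanged. So the composite is $J$-good. Unary representations have no external letters, so $\mathcal G\subseteq\mathcal C^J$,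 and $f_w\in\mathcal C^J$ for $w\in J$.

\emph{Reducing the word keeps a representation $J$-good.} Let a rule $p_\rho\operatorname{nf}(t[c])q_\rho\to(w,c)$ with $\rho=(t,w)$ be applied to $u$. Only the new letter has to be examined, and only if $c$ is an external color. Then $c\in Y$, so $t[c]$ is irreducible by Lemma~\ref{lem:fresh}, and the left side is $p_\rho\,t[c]\,q_\rho$. It contains the external letters $(v,c)$ for all $v\in\operatorname{supp}(t)$, so $\operatorname{supp}(t)\subseteq J$. The letter $p_\rho$ of $u$ is admissible, so $w\le\bigvee\operatorname{supp}(t)$. As $J$ is closed under binary joins and downward closed, $w\in J$.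

Now let $f_v\in\mathcal C_J$. By the two steps and \eqref{eq:equiv}, $f_v$ has a $J$-good representation $[j;\mu,\delta;u]_2$ with $u$ irreducible. Lemma~\ref{lem:unique}, applied to $[2;(v,\mathsf x)]_2=[j;\mu,\delta;u]_2$, gives $j=2$ and $u=(v,(1,o))$. This letter is external, so $v\in J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:ideal}, \ref{lem:generate} and~\ref{lem:separate}, the maps $\mathcal E\mapsto J(\mathcal E)$ and $J\mapsto\mathcal C_J$ are mutually inverse bijections between $\mathcal I_{\mathcal G}$ and the set of ideals of $W$, and both preserve inclusion. With Lemma~\ref{lem:ideals} we get $\mathcal I_{\mathcal G}\cong\mathcal L$, and the compact elements of $\mathcal I_{\mathcal G}$ are $\mathcal C_\emptyset=\langle\mathcal G\rangle$ and the clones $\mathcal C_{J_w}$ with $J_w=\{v\in W:v\le w\}$, $w\in W$. Since $J_w$ is the least ideal containing $w$, the clone $\mathcal C_{J_w}$ is the least member of $\mathcal I_{\mathcal G}$ containing $f_w$, which is $\langle\mathcal G\cup\{f_w\}\rangle$. The operations $f_w$ are binary.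
\end{proof}

Corollary~\ref{cor:main} follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:upper}. For the lattice of Section~\ref{sec:idea} the interval consists of $\langle\mathcal G\rangle$, $\langle\mathcal G\cup\{f_a\}\rangle$, $\langle\mathcal G\cup\{f_b\}\rangle$ and $\mathcal C=\langle\mathcal G\cup\{f_w\}\rangle=\langle\mathcal G\cup\{f_a,f_b\}\rangle$. For the one-element lattice, $W=\emptyset$ and the construction yields a monoid with $\operatorname{Pol}(\mathcal G)=\langle\mathcal G\rangle$.

\begin{thebibliography}{1}

\bibitem{Pinsker}
Michael Pinsker, \emph{Monoidal intervals of clones on infinite sets}, arXiv:math/0509206 (2005).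

\end{thebibliography}
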